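# Cohomology of the non-restricted quantum group at a root of unity, and the bound $\ell>h$

## 1. Quantum groups, cochains and the nilpotent cone

### 1.1 Root data and exponents

Throughout, $\mathfrak g$ is a finite-dimensional simple complex Lie algebra of rank $r$, with Coxeter number $h$ and dimension $N$. We write $Q\subset P$ for the root and weight lattices, $P^+$ for the dominant weights, $W$ for the Weyl group, $\mathrm{sgn}$ for its sign character, and $\rho$ for the half-sum of positive roots. The form $(\cdot,\cdot)$ is normalized so that $(\alpha_i,\alpha_i)=2d_i$ with $d_i\in\{1,2,3\}$, with $d_i=1$ for short roots. Then $(\mu,\beta)\in\mathbb Z$ for $\mu\in P$, $\beta\in Q$, because $(\omega_i,\alpha_j)=d_j\delta_{ij}$ for the fundamental weights $\omega_i$.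

**Definition (exponents).** The exponents $m_1,\dots,m_r$ of $\mathfrak g$, listed with multiplicity, are the integers such that the algebra $S(\mathfrak g^*)^G$ of invariant polynomials is a polynomial algebra on generators $f_1,\dots,f_r$ of degrees $m_i+1$. All $m_i\ge 1$.

It is classical that $\mathrm H^\bullet(U(\mathfrak g),\mathbb C)=\mathrm H^\bullet(\mathfrak g,\mathbb C)$ is an exterior algebra on $r$ homogeneous generators of odd degrees $2m_1+1,\dots,2m_r+1$.

*Example.* For $\mathfrak{sl}_n$ the exponents are $1,\dots,n-1$ and $h=n$. So $\mathrm H^\bullet(\mathfrak{sl}_2,\mathbb C)=\Lambda(X_3)$, and $\mathrm H^\bullet(\mathfrak{sl}_3,\mathbb C)=\Lambda(X_3,X_5)$, where subscripts are degrees.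

### 1.2 The algebra $U_\varepsilon$

**Definition (non-restricted quantum group).** Let $U_q$ be the quantized enveloping algebra over $\mathbb C(q)$, and $U_{\mathcal A}$ its De Concini–Kac integral form over $\mathcal A=\mathbb C[q,q^{-1}]$. For $\varepsilon\in\mathbb C^\times$ put $U_\varepsilon=U_{\mathcal A}\otimes_{\mathcal A}\mathbb C$, where $q$ acts on $\mathbb C$ by $\varepsilon$.

From now on $\ell>1$ is odd, coprime to $3$ in type $G_2$, and $\varepsilon$ is a primitive $\ell$-th root of unity. Put $\varepsilon_i=\varepsilon^{d_i}$. Since $\ell$ is odd and prime to the $d_i$, we have $\varepsilon_i^2\ne1$, so $U=U_\varepsilon$ is generated by $E_i,F_i,K_i^{\pm1}$ with the usual relations. Among them are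
$$K_iE_i=\varepsilon_i^2E_iK_i,\qquad K_iF_i=\varepsilon_i^{-2}F_iK_i,\qquad [E_i,F_i]=\frac{K_i-K_i^{-1}}{\varepsilon_i-\varepsilon_i^{-1}} .$$
The algebra $U$ is $Q$-graded, with $E_i,F_i,K_i$ of degrees $\alpha_i,-\alpha_i,0$. We write $I$ for the augmentation ideal, that is, the kernel of the counit, generated by $E_i,F_i,K_i^{\pm1}-1$.

*Example.* For $\mathfrak{sl}_2$ there are generators $E,F,K^{\pm1}$ and the three relations above with $\varepsilon_i=\varepsilon$. The monomials $F^aK^bE^c$ ($a,c\ge0$, $b\in\mathbb Z$) form a basis.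

### 1.3 The central subalgebra and the small quantum group

**(F1)** (De Concini–Kac 1990; Lusztig, *Quantum groups at roots of 1*, 1990.) The elements $E_\alpha^\ell,F_\alpha^\ell$ ($\alpha>0$) and $K_i^{\pm\ell}$ are central in $U$. They generate a subalgebra $Z_0\cong\mathbb C[E_\alpha^\ell,F_\alpha^\ell]\otimes\mathbb C[K_i^{\pm\ell}]$ (polynomial, respectively Laurent), and $U$ is a free $Z_0$-module with basis the PBW monomials with all exponents in $[0,\ell-1]$.

**Definition ($\mathfrak m$, $J$, $V$, $u$).** Let $\mathfrak m=Z_0\cap I$. It is generated by the $N$ elements $E_\alpha^\ell$, $F_\alpha^\ell$, $K_i^\ell-1$, which we call $z_1,\dots,z_N$; they form a regular sequence in $Z_0$. Put $J=\mathfrak mU$ (a two-sided ideal contained in $I$), $V=\mathfrak m/\mathfrak m^2$ (so $\dim V=N$), and $u=U/J$, so $\dim u=\ell^N$.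

The algebra $u$ is the small quantum group $u_\varepsilon$. Indeed, consider the natural map from $U$ to Lusztig's form modulo $K_i^\ell=1$. It kills $J$, because $E_\alpha^\ell=[\ell]_\alpha!\,E_\alpha^{(\ell)}\mapsto0$ and likewise for $F_\alpha^\ell$. Its image is the subalgebra generated by the $E_i,F_i,K_i$, which is $u_\varepsilon$, of dimension $\ell^N$. Hence $u=u_\varepsilon$, by equality of dimensions.

*Example.* For $\mathfrak{sl}_2$: $Z_0=\mathbb C[E^\ell,F^\ell,K^{\pm\ell}]$, $V$ has as basis the classes of $E^\ell,F^\ell,K^\ell-1$, and $u$ has basis $F^aK^bE^c$ with $0\le a,b,c<\ell$.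

### 1.4 Cohomology rings through cochains

**Definition (reduced bar cochain algebra).** Let $A$ be an augmented algebra over $\mathbb C$ with augmentation ideal $\bar A$. Put $C^n(A)=\mathrm{Hom}(\bar A^{\otimes n},\mathbb C)$, with concatenation product $(fg)(a_1,\dots,a_{n+m})=f(a_1,\dots,a_n)\,g(a_{n+1},\dots,a_{n+m})$ and
$$(\delta f)(a_1,\dots,a_{n+1})=\sum_{i=1}^{n}(-1)^if(\dots,a_ia_{i+1},\dots)\qquad(f\in C^n(A)).$$

The cohomology of $C(A)$ is $\mathrm H^\bullet(A,\mathbb C)=\mathrm{Ext}_A^\bullet(\mathbb C,\mathbb C)$. For $f\in C^n$, $g\in C^m$, split the sum defining $\delta(fg)$. The terms $i\le n$ give $\delta f\cdot g$. The terms $i\ge n+1$ carry the sign $(-1)^i=(-1)^n(-1)^{i-n}$ and give $(-1)^nf\cdot\delta g$. So $\delta(fg)=\delta f\cdot g+(-1)^nf\cdot\delta g$, and $C(A)$ is a dg algebra. On $C^0=\mathbb C$ we have $\delta=0$, and on $C^1$ we have $(\delta f)(a,b)=-f(ab)$. Hence $\mathrm H^1(A,\mathbb C)=(\bar A/\bar A^2)^*$.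

**(F4)** For a Hopf algebra $H$, $\mathrm{Ext}_H^\bullet(\mathbb C,\mathbb C)$ is graded commutative, and cup and Yoneda products agree up to sign conventions (e.g. Suárez-Álvarez, Proc. AMS 132 (2004)).

*Example.* For $A=\mathbb C[x]$ with $x\mapsto0$, the resolution $0\to A\xrightarrow{x}A\to\mathbb C$ gives $\mathrm H^\bullet(A,\mathbb C)=\Lambda(\theta)$, where $\theta$ has degree $1$ and $\theta(x^n)=\delta_{n,1}$.

*Example.* For $A=\mathbb C[x]/(x^\ell)$ with $\ell\ge3$, the periodic resolution gives $\mathrm H^\bullet(A,\mathbb C)=\mathbb C[y]\otimes\Lambda(\theta)$ with $\deg\theta=1$, $\deg y=2$. The class $y$ is represented by the cochain $y(x^i,x^j)=1$ if $i+j=\ell$ and $0$ otherwise ($1\le i,j\le\ell-1$). This is a cocycle: $(\delta y)(x^i,x^j,x^k)=-y(x^{i+j},x^k)+y(x^i,x^{j+k})$, and both terms have absolute value $1$ if $i+j+k=\ell$ and $0$ otherwise. It is not a coboundary, since for $i+j=\ell$ we have $(\delta f)(x^i,x^j)=-f(x^\ell)=0$.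

### 1.5 The nilpotent cone

**Definition (nilpotent cone).** $\mathcal N\subset\mathfrak g$ is the closed subvariety of nilpotent elements, and $\mathbb C[\mathcal N]$ is its coordinate ring, graded as a quotient of $S(\mathfrak g^*)$.

**(F3)** (Chevalley, Kostant.) $S(\mathfrak g^*)^G=\mathbb C[f_1,\dots,f_r]$ with $\deg f_i=m_i+1\ge2$. The $f_i$ form a regular sequence in $S(\mathfrak g^*)$, and $\mathbb C[\mathcal N]=S(\mathfrak g^*)/(f_1,\dots,f_r)$. The multiplicity of the simple module $V(\lambda)$ in $\mathbb C[\mathcal N]$ is $m_\lambda(0)$, where $m_\lambda(\nu)=\dim V(\lambda)_\nu$.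

*Example.* For $\mathfrak{sl}_2$, a matrix $\begin{pmatrix}a&b\\c&-a\end{pmatrix}$ is nilpotent iff $a^2+bc=0$, so $\mathbb C[\mathcal N]=\mathbb C[a,b,c]/(a^2+bc)$.

### 1.6 Koszul complexes

**Definition (Koszul complex).** For a commutative ring $S$, elements $y_1,\dots,y_N\in S$ and an $S$-module $M$, the Koszul complex is $M\otimes\Lambda(\eta_1,\dots,\eta_N)$ with $d$ the $M$-linear derivation-type differential given by $d\eta_j=y_j$.

We use the textbook fact that if $y_1,\dots,y_N$ is a regular sequence, then $S\otimes\Lambda(\eta)\to S/(y)$ is a quasi-isomorphism.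

*Example.* On $M=S/(y_1^2)$ with $S=\mathbb C[y_1]$, the element $y_1\eta_1$ is a cycle and not a boundary. The homology is $\mathbb C\oplus\mathbb C\,y_1\eta_1$.

## 2. Does $U_\varepsilon$ have the cohomology of $U(\mathfrak g)$?

In plain words: when $q$ is specialized to a root of unity, $U_\varepsilon$ acquires a huge center and its representation theory changes completely. Does its cohomology ring with trivial coefficients notice the change? The following conjecture, from Christopher M. Drupieski, *Cohomology rings for quantized enveloping algebras*, arXiv:1010.4696 (2010), says that it does not when $\ell>h$.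

**Conjecture.** Let $\ell$ be an odd positive integer, coprime to $3$ in type $G_2$, let $\varepsilon$ be a primitive $\ell$-th root of unity, and suppose $\ell>h$. Then $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra on $r$ homogeneous generators of degrees $2m_1+1,\dots,2m_r+1$, counted with multiplicity, as for $\mathrm H^\bullet(U(\mathfrak g),\mathbb C)$.

We shall prove it, and prove that the bound is sharp.

**Theorem A.** If $\ell>h$, then $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra on $r$ generators of degrees $2m_1+1,\dots,2m_r+1$.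

**Theorem B.** For $\ell>1$ odd, coprime to $3$ for $G_2$, the following are equivalent:

1. $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra on generators of degrees $2m_i+1$ ($1\le i\le r$);
2. $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ has Poincaré polynomial $\prod_i(1+t^{2m_i+1})$;
3. $\mathrm H^{odd}(u_\varepsilon,\mathbb C)=0$ and $\mathrm H^{2\bullet}(u_\varepsilon,\mathbb C)\cong\mathbb C[\mathcal N]$ as graded algebras;
4. $\ell>h$.

So for every odd $\ell$ with $1<\ell\le h$ (coprime to $3$ for $G_2$) the conclusion fails, already at the level of Poincaré polynomials.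

**Theorem C.** If $\ell>h$, Theorem A also holds for the form $U_\varepsilon^M$ with torus part $\{K_\mu\}_{\mu\in M}$, for any lattice $Q\subseteq M\subseteq P$.

The deep input about the small quantum group is cited:

**(F2)** (Ginzburg–Kumar, Duke Math. J. 69 (1993).) If $\ell>h$, then $\mathrm H^{odd}(u,\mathbb C)=0$ and $\mathrm H^{2\bullet}(u,\mathbb C)\cong\mathbb C[\mathcal N]$ as graded algebras.

The problem is thus to pass from $u=U/J$ back up to $U$.

## 3. $\mathbb C[x]$ over $\mathbb C[x^\ell]$, and $\mathfrak{sl}_2$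

**A one-variable model.** Replace $U\supset Z_0$ by $\mathbb C[x]\supset\mathbb C[x^\ell]$ with $\ell\ge3$. Then $J=(x^\ell)$ and $u=\mathbb C[x]/(x^\ell)$. The cohomology of the quotient, $\mathbb C[y]\otimes\Lambda(\theta)$, is infinite-dimensional, and that of $\mathbb C[x]$ is $\Lambda(\theta)$. What kills $y$? Inflate the cocycle $y$ of 1.4 to $\mathbb C[x]$. Let $\tilde\eta$ be the functional on $(x)\subset\mathbb C[x]$ with $\tilde\eta(x^n)=\delta_{n,\ell}$. Then $(\delta\tilde\eta)(x^i,x^j)=-\tilde\eta(x^{i+j})$ equals $-1$ if $i+j=\ell$ and $0$ otherwise, and $i+j=\ell$ forces $i,j\le\ell-1$. So $\delta\tilde\eta$ is exactly $-y$ inflated. The functional $\tilde\eta$ restricts on $J/J^2$ to the element $\eta$ dual to the central generator $x^\ell$. So each central generator $z$ contributes a degree $1$ class $\eta$, and its differential is a degree $2$ class of $u$. The Koszul complex of $y$ on $\mathbb C[y]\otimes\Lambda(\theta)$ has homology $\Lambda(\theta)$, as it should.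

**The case of $\mathfrak{sl}_2$.** Here $h=2$, so every odd $\ell\ge3$ satisfies $\ell>h$, and by (F2) $\mathrm H^\bullet(u,\mathbb C)=R=\mathbb C[a,b,c]/(a^2+bc)$ with $a,b,c$ in degree $2$. There are three central generators, hence three classes $\eta$ of degree $1$. Suppose, as the model suggests, that their differentials are $a,b,c$, in a suitable basis $\eta_a,\eta_b,\eta_c$. We get the Koszul complex of $a,b,c$ on $R$. The polynomial ring $S=\mathbb C[a,b,c]$ has Koszul homology only in degree $0$. By the resolution $0\to S\xrightarrow{a^2+bc}S\to R$, the homology on $R$, which is $\mathrm{Tor}^S(R,\mathbb C)$, has total dimension $2$. It is spanned by $1$ and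
$$\xi=a\eta_a+b\eta_c,\qquad d\xi=a^2+bc=0\ \text{in }R .$$
The class $\xi$ is not a boundary: the boundaries in $R_1\otimes\langle\eta\rangle$ are spanned by the elements $y_i\eta_j-y_j\eta_i$ with $i\ne j$, which have no $a\eta_a$-component. The total degree of $\xi$ is $2+1=3=2m_1+1$. The equation of the nilpotent cone has become the generator of the exterior algebra.

So the plan is to build a spectral sequence with first page $\mathrm H^\bullet(u,\mathbb C)\otimes\Lambda^\bullet(V^*)$, show that $d_1$ is a Koszul differential, and compute.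

## 4. The $J$-adic weight filtration

The natural way to build it is to filter $C(U)$ by powers of $J$. Put
$$F_0=I,\quad F_k=J^k\ (k\ge1),\qquad F_b(I^{\otimes n})=\sum_{b_1+\dots+b_n=b}F_{b_1}\otimes\cdots\otimes F_{b_n},$$
with $I^{\otimes0}=\mathbb C$ in weight $0$, and let $G_bC^n$ be the set of cochains vanishing on $F_{b+1}(I^{\otimes n})$.

The obstacle is that *the filtration $G_\bullet$ does not exhaust $C(U)$*. Choose $v_k\in J^k\setminus J^{k+1}$ for all $k\ge1$. These are linearly independent, so there is a functional $f$ on $I$ with $f(v_k)=1$ for all $k$, and it lies in no $G_bC^1$. So the spectral sequence converges to the cohomology of the subalgebra $C_c=\bigcup_bG_bC$, and there is no formal reason for this to be $\mathrm H^\bullet(U,\mathbb C)$. For a general ideal it is false. Take the algebra $U(\mathfrak{sl}_2)$ and let its augmentation ideal $I$ play the role of $J$. Since $\mathfrak{sl}_2=[\mathfrak{sl}_2,\mathfrak{sl}_2]$, we have $I=I^2$, so $F_k=I$ for all $k$. Then $G_bC^n=0$ for $n\ge1$, $C_c=\mathbb C$, and the class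 in $\mathrm H^3(\mathfrak{sl}_2,\mathbb C)\neq0$ is lost.

What rescues our case is that $J$ is generated by a *central regular sequence over which $U$ is free*. Comparing $C_c$ with $C(U)$ then reduces to a statement about $\mathrm{Tor}^{Z_0}(Z_0/\mathfrak m^k,\mathbb C)$: the transition maps in $k$ vanish in positive degrees.

**Proposition 1.** There is a convergent spectral sequence of algebras
$$E_1^{a,b}=\mathrm H^a(u,\mathbb C)\otimes\Lambda^b(V^*)\ \Rightarrow\ \mathrm H^{a+b}(U,\mathbb C),\qquad d_s:E_s^{a,b}\to E_s^{a+s+1,\,b-s}\quad(s\ge1),\tag{1}$$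
with each $d_s$ a graded derivation. $E_1$ is the graded tensor product of algebras, and $E_\infty$ is the associated graded algebra of $\mathrm H^\bullet(U,\mathbb C)$ for a multiplicative increasing filtration by the weight $b\ge0$, finite in each degree.

This holds for every $\ell$ as in 1.2; no bound is needed.

**Step 1: the filtration is multiplicative.** We have $F_iF_j\subset F_{i+j}$, so multiplying adjacent factors maps $F_{b+1}(I^{\otimes(n+1)})$ into $F_{b+1}(I^{\otimes n})$. Hence each $G_b$ is a subcomplex. Clearly $G_{-1}=0$ and $G_b\subset G_{b+1}$. Also $G_bG_{b'}\subset G_{b+b'}$: we have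
$$F_{b+b'+1}(I^{\otimes(n+n')})=\sum_{c+c'=b+b'+1}F_c(I^{\otimes n})\otimes F_{c'}(I^{\otimes n'}),$$
and $c+c'=b+b'+1$ forces $c\ge b+1$ or $c'\ge b'+1$. So $C_c=\bigcup_bG_bC$ is a dg subalgebra, with a multiplicative filtration that is bounded below and exhaustive. This gives a convergent multiplicative spectral sequence. Here $d_s$ lowers the weight by $s$ and raises total degree by $1$. Writing total degree as $a+b$ with $b$ the weight, $d_s$ goes from $(a,b)$ to $(a+s+1,b-s)$.

**Step 2: identify $E_1$.** Since $U$ is free over $Z_0$, and $\mathfrak m$ is central and generated by a regular sequence with $Z_0/\mathfrak m=\mathbb C$,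
$$J^k/J^{k+1}=U\otimes_{Z_0}\mathfrak m^k/\mathfrak m^{k+1}=u\otimes S^k(V),\qquad \mathrm{gr}_JU=u\otimes S(V)\ \text{as algebras}.$$
The associated graded of $F_\bullet I$ is $I/J$ in weight $0$ and $J^k/J^{k+1}$ in weight $k\ge1$, which is the augmentation ideal of $\mathrm{gr}_JU$. Over a field, the associated graded of a tensor product filtration is the tensor product of the associated gradeds. Restricting cochains in $G_b$ to $F_b(I^{\otimes n})$ gives
$$G_bC^n/G_{b-1}C^n=\mathrm{Hom}\big(F_b(I^{\otimes n})/F_{b+1}(I^{\otimes n}),\mathbb C\big).$$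
This is the dual of the weight $b$ part, in homological degree $n$, of the reduced bar complex of $\mathrm{gr}_JU$. That part is finite-dimensional, since each weight component of $u\otimes S(V)$ is. So the weight $b$ part of $E_1$ in degree $n$ is $\big(\mathrm{Tor}_n^{u\otimes S(V)}(\mathbb C,\mathbb C)_b\big)^*$, with product induced by concatenation.

To compute this with its product, recall the shuffle map. For augmented algebras $A,B$, the shuffle product from the tensor product of the reduced bar complexes of $A$ and $B$ to the reduced bar complex of $A\otimes B$ is a quasi-isomorphism (Eilenberg–Zilber). It sends $[a_1|\cdots|a_n]\otimes[b_1|\cdots|b_m]$ to the signed sum of all shuffles. Hence $\mathrm{Tor}^{A\otimes B}=\mathrm{Tor}^A\otimes\mathrm{Tor}^B$. Let $f\in C^n(A)$, $g\in C^m(B)$ be cocycles, and inflate them to $A\otimes B$ along the projections $A\otimes B\to A$ and $A\otimes B\to B$. The inflated $f$ vanishes as soon as one argument is in $1\otimes\bar B$, and similarly for $g$. So on a shuffle the product $fg$ sees only the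 term with all $a$'s first, of sign $+1$. It takes the value $f(a_1,\dots,a_n)g(b_1,\dots,b_m)$, hence corresponds to $f\otimes g$. The product $gf$ sees only the term with all $b$'s first, of sign $(-1)^{nm}$. So $gf=(-1)^{nm}fg$ in cohomology, and under the finiteness conditions here the dual of $\mathrm{Tor}^{A\otimes B}$ is the graded tensor product of the algebras dual to $\mathrm{Tor}^A$ and $\mathrm{Tor}^B$.

Apply this to $u\otimes S(V)=u\otimes\mathbb C[z_1]\otimes\cdots\otimes\mathbb C[z_N]$. Here $\mathrm{Tor}^u$ has weight $0$ and is finite-dimensional in each degree, and each $\mathbb C[z_j]$ contributes $\Lambda(\eta_j)$, with $\eta_j$ of degree $1$ and weight $1$ (example in 1.4). So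
$$E_1=\mathrm H^\bullet(u,\mathbb C)\otimes\Lambda^\bullet(V^*)$$
as algebras, with $\mathrm H^a(u,\mathbb C)\otimes\Lambda^b(V^*)$ in weight $b$ and total degree $a+b$. In total degree $n$ only weights $0\le b\le n$ occur, so the filtration on cohomology is finite in each degree.

It remains to prove that $C_c\hookrightarrow C(U)$ is a quasi-isomorphism. This is the purpose of Steps 3–5.

**Step 3: rewrite $C_c$ as a direct limit.** Put $A_k=U/J^k$ for $k\ge1$, with augmentation ideal $I/J^k$. A cochain in $G_bC^n$ vanishes if one argument is in $J^{b+1}$, so it factors through $(I/J^{b+1})^{\otimes n}$. Conversely a cochain on $(I/J^k)^{\otimes n}$ inflates into $G_{n(k-1)}C^n$: if $b_1+\dots+b_n=n(k-1)+1$, some $b_i\ge k$. So $C_c=\varinjlim_kC(A_k)$, and the claim is that inflation $\varinjlim_kC(A_k)\to C(U)$ is a quasi-isomorphism.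

**Step 4: transition maps on $\mathrm{Tor}$ vanish.** Let $\mathcal P\to\mathbb C$ be a resolution by free left $U$-modules, and $\mathcal P_k=A_k\otimes_U\mathcal P$, a complex of free $A_k$-modules. Since $A_k=Z_0/\mathfrak m^k\otimes_{Z_0}U$, we have $\mathcal P_k=Z_0/\mathfrak m^k\otimes_{Z_0}\mathcal P$. As $\mathcal P$ is a $Z_0$-flat resolution of $\mathbb C$, its homology is
$$T_j(k):=H_j(\mathcal P_k)=\mathrm{Tor}_j^{Z_0}(Z_0/\mathfrak m^k,\mathbb C),$$
naturally in $k$. In particular $T_0(k)=\mathbb C$, compatibly in $k$. We claim that *for $j\ge1$ the maps $T_j(k+1)\to T_j(k)$ are zero.*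

Let $D=\mathbb C[z_1,\dots,z_N]$. Then $Z_0$ is the localization of $D$ at the elements $1+z_j$ for those $z_j$ of the form $K_i^\ell-1$. These are invertible modulo every power of $(z_1,\dots,z_N)$, so $Z_0/\mathfrak m^k=D/D_{\ge k}$. By flat base change $T_j(k)=Z_0\otimes_D\mathrm{Tor}_j^D(D/D_{\ge k},\mathbb C)$, and this equals $\mathrm{Tor}^D_j(D/D_{\ge k},\mathbb C)$ because $(z)$ kills the latter. It is the homology of the Koszul complex of $z_1,\dots,z_N$ on $D/D_{\ge k}$, graded by giving $V$ internal degree $1$. The term in homological degree $j$ and internal degree $e$ is $(D/D_{\ge k})_{e-j}\otimes\Lambda^jV$. Let $j\ge1$.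

* If $e-j\ge k$, this term is zero.
* If $e-j\le k-2$, the polynomial degrees of the term and its two neighbors are $e-j-1$, $e-j$, $e-j+1$, all at most $k-1$. So the homology agrees with the Koszul homology of $D$, which is zero for $j\ge1$.

Hence $T_j(k)$ is concentrated in internal degree $j+k-1$, and $T_j(k+1)$ in internal degree $j+k$. The map between them preserves internal degree, so it is zero.

**Step 5: compare by a double complex.** For $1\le k\le\infty$, with $A_\infty=U$ and $\mathcal P_\infty=\mathcal P$, let
$$\mathcal D_k^{p,j}=\mathrm{Hom}_{\mathbb C}\big(\bar A_k^{\otimes p}\otimes(\mathcal P_k)_j,\mathbb C\big).$$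
The $j$-differential comes from $\mathcal P_k$. The $p$-differential is that of the reduced bar complex computing $\mathrm{Ext}_{A_k}^\bullet((\mathcal P_k)_j,\mathbb C)$:
$$(\delta f)(a_1,\dots,a_{p+1},x)=\sum_{i=1}^p(-1)^if(\dots,a_ia_{i+1},\dots,x)+(-1)^{p+1}f(a_1,\dots,a_p,a_{p+1}x).$$
The maps $A_{k+1}\to A_k$, $\mathcal P_{k+1}\to\mathcal P_k$, and those from $k=\infty$, make $\mathcal D_1\to\mathcal D_2\to\cdots\to\mathcal D_\infty$ a system of first-quadrant double complexes. There are natural maps
$$\mathrm{Hom}_U(\mathcal P,\mathbb C)=\mathrm{Hom}_{A_k}(\mathcal P_k,\mathbb C)\xrightarrow{\ \beta_k\ }\mathrm{Tot}\,\mathcal D_k\xleftarrow{\ \gamma_k\ }C(A_k).$$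
Here $\beta_k$ is the inclusion of the kernel of the $p$-differential at $p=0$: that kernel consists of the $f$ with $f(ax)=0$ for $a\in\bar A_k$. The map $\gamma_k$ sends $f\in C^p(A_k)$ to $f(a_1,\dots,a_p)\,\pi(x)$, with $\pi:(\mathcal P_k)_0\to T_0(k)=\mathbb C$. It is a chain map because $\pi(a_{p+1}x)=0$ and $\pi$ kills the image of $(\mathcal P_k)_1$.

*The maps $\beta_k$.* Since $(\mathcal P_k)_j$ is free over $A_k$, taking $p$-cohomology first leaves only $p=0$, so $\beta_k$ is a quasi-isomorphism for every $k\le\infty$. The source of $\beta_k$ does not depend on $k$, and the $\beta_k$ are compatible. Hence $\varinjlim_k\mathrm{Tot}\,\mathcal D_k\to\mathrm{Tot}\,\mathcal D_\infty$ is a quasi-isomorphism.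

*The maps $\gamma_k$.* Taking $j$-cohomology first gives $\mathrm{Hom}(\bar A_k^{\otimes p}\otimes T_j(k),\mathbb C)$. For $j\ge1$ the transition maps in $k$ are zero by Step 4. Direct limits are exact, so in the limit only $j=0$ survives, where we find $\varinjlim_kC^p(A_k)$. So $\varinjlim\gamma_k$ is a quasi-isomorphism. For $k=\infty$, $\mathcal P$ is a resolution, so $\gamma_\infty$ is a quasi-isomorphism.

In the commutative square
$$\begin{array}{ccc}\varinjlim C(A_k)&\longrightarrow&\varinjlim\mathrm{Tot}\,\mathcal D_k\\ \downarrow&&\downarrow\\ C(U)&\longrightarrow&\mathrm{Tot}\,\mathcal D_\infty\end{array}$$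
the two horizontal maps and the right vertical map are quasi-isomorphisms, so the left one, inflation, is too. Thus $\mathrm H(C_c)=\mathrm H^\bullet(U,\mathbb C)$ as algebras, which proves Proposition 1. $\square$

## 5. The first differential is injective on $V^*$

**Lemma 2.** $\mathrm H^1(U,\mathbb C)=0=\mathrm H^1(u,\mathbb C)$, and $d_1:V^*=E_1^{0,1}\to E_1^{2,0}=\mathrm H^2(u,\mathbb C)$ is injective.

**Step 1: $I=I^2$.** By 1.4, $\mathrm H^1(U,\mathbb C)=(I/I^2)^*$, and $I/I^2$ is spanned by the images of $E_i,F_i,K_i^{\pm1}-1$. First,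
$$(\varepsilon_i^2-1)E_iK_i=(K_i-1)E_i-E_i(K_i-1)\in I^2,$$
and $\varepsilon_i^2\ne1$, so $E_i=(E_iK_i)K_i^{-1}\in I^2$; likewise $F_i\in I^2$. Next, $K_i^{-1}-1=-(K_i-1)-(K_i-1)(K_i^{-1}-1)\equiv-(K_i-1)\bmod I^2$, so $K_i-K_i^{-1}\equiv2(K_i-1)$. But $K_i-K_i^{-1}=(\varepsilon_i-\varepsilon_i^{-1})[E_i,F_i]\in I^2$, so $K_i-1\in I^2$ and $K_i^{-1}-1\in I^2$. Hence $I=I^2$. The same holds for the augmentation ideal of the quotient $u$, and both $\mathrm H^1$ vanish.

**Step 2: the kernel of $d_1$ survives.** For $s\ge2$, $d_s$ on $E_s^{0,1}$ lands in weight $1-s<0$, hence is zero. Nothing arrives at $E_s^{0,1}$, because it would come from total degree $0$, where only weight $0$ occurs. So $\ker(d_1|_{V^*})=E_\infty^{0,1}$, a subquotient of $\mathrm H^1(U,\mathbb C)=0$. $\square$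

The argument never computes $d_1$. The vanishing of $\mathrm H^1(U,\mathbb C)$ does the work.

## 6. Koszul homology of $\mathbb C[\mathcal N]$ and the proof of Theorem A

**Lemma 3.** Let $S=\mathbb C[y_1,\dots,y_N]$, let $f_1,\dots,f_r\in S$ be homogeneous of positive degree and form a regular sequence, and write $f_i=\sum_jg_{ij}y_j$. Put $R=S/(f_1,\dots,f_r)$. In the Koszul complex $R\otimes\Lambda(\eta_1,\dots,\eta_N)$ with $d\eta_j=y_j$, the elements $\xi_i=\sum_j\bar g_{ij}\eta_j$ are cycles, and the homology is the exterior algebra $\Lambda(\xi_1,\dots,\xi_r)$ on their classes.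

**Step 1: an algebra that projects to both sides.** We have $d\xi_i=\bar f_i=0$. Consider the commutative dg algebra
$$X=S\otimes\Lambda(e_1,\dots,e_r)\otimes\Lambda(\eta_1,\dots,\eta_N),\qquad de_i=f_i,\quad d\eta_j=y_j,$$
with two dg algebra maps
$$X\to R\otimes\Lambda(\eta)\quad(e_i\mapsto0),\qquad X\to\Lambda(e)\quad(\eta_j,y_j\mapsto0).$$
They are compatible with $d$: in the first, $f_i\mapsto0$ in $R$; in the second, $y_j\mapsto0$, and $f_i\mapsto0$ since $f_i$ has positive degree, so $\Lambda(e)$ has zero differential.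

**Step 2: both maps are quasi-isomorphisms.** The first is the quasi-isomorphism $S\otimes\Lambda(e)\to R$ (as $(f_i)$ is regular), tensored over $S$ with the bounded complex of free modules $S\otimes\Lambda(\eta)$. The second is the quasi-isomorphism $S\otimes\Lambda(\eta)\to\mathbb C$ (as $(y_j)$ is regular), tensored over $S$ with $S\otimes\Lambda(e)$. Tensoring with a bounded complex of free modules keeps the mapping cone acyclic, so both remain quasi-isomorphisms.

**Step 3: follow one cycle.** The element $e_i-\sum_jg_{ij}\eta_j$ is a cycle in $X$. It maps to $-\xi_i$ under the first map and to $e_i$ under the second. So the algebra isomorphisms $H(R\otimes\Lambda(\eta))\cong H(X)\cong\Lambda(e)$ match $-\xi_i$ with $e_i$. $\square$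

Now we prove Theorem A and, at the same time, (3)⇒(1) in Theorem B. Assume (3); if $\ell>h$, it holds by (F2). Put $R=\mathrm H^{2\bullet}(u,\mathbb C)\cong\mathbb C[\mathcal N]$, with $R_n=\mathrm H^{2n}(u,\mathbb C)$.

**Step 1: $(E_1,d_1)$ is a Koszul complex.** As the $f_i$ have degree at least $2$, $\dim R_1=\dim\mathfrak g^*=N=\dim V^*$. So by Lemma 2 $d_1:V^*\to R_1$ is an isomorphism. Let $\eta_1,\dots,\eta_N$ be a basis of $V^*$, $y_j=d_1\eta_j$, and $S=\mathrm{Sym}(R_1)=\mathbb C[y_1,\dots,y_N]$. The derivation $d_1$ vanishes on $\mathrm H^\bullet(u,\mathbb C)$, which has weight $0$. So $(E_1,d_1)=R\otimes\Lambda(\eta_1,\dots,\eta_N)$ is the Koszul complex of $y_1,\dots,y_N$ on $R$.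

**Step 2: compute $E_2$.** By (F3), $R=S/(f_1,\dots,f_r)$ with $f_i$ a homogeneous regular sequence of degrees $m_i+1\ge2$. Write $f_i=\sum_jg_{ij}y_j$ with $g_{ij}\in S_{m_i}$. Lemma 3 gives
$$E_2=\Lambda(\xi_1,\dots,\xi_r),\qquad\xi_i=\sum_j\bar g_{ij}\eta_j\in E_2^{2m_i,1},$$
where $\xi_i$ has total degree $2m_i+1$ and weight $1$.

**Step 3: degenerate.** For $s\ge2$, $d_s\xi_i$ has weight $1-s<0$, hence vanishes. As $d_s$ is a derivation and the $\xi_i$ generate, $d_s=0$ for all $s\ge2$ in turn, and $E_2=E_\infty$.

**Step 4: lift the ring structure.** Choose $X_i\in\mathrm H^{2m_i+1}(U,\mathbb C)$ of filtration weight at most $1$ representing $\xi_i$. The $X_i$ have odd degree, so by (F4) they anticommute and, in characteristic $0$, $X_i^2=0$. So there is an algebra map $\Lambda(X_1,\dots,X_r)\to\mathrm H^\bullet(U,\mathbb C)$. A monomial $X_{i_1}\cdots X_{i_b}$ has weight at most $b$ and leading term $\xi_{i_1}\cdots\xi_{i_b}$, and these leading terms form a basis of $E_\infty$. The filtration is finite in each degree, so the map is an isomorphism.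 This proves (3)⇒(1), and with (F2) it proves Theorem A, that is, the conjecture. $\blacksquare$

## 7. Larger tori: proof of Theorem C

Let $\ell>h$ and $U=U_\varepsilon$, the case $M=Q$. For $Q\subseteq M\subseteq P$ we have $U^M=\bigoplus_{\mu\in M/Q}UK_\mu$, and $K_\mu xK_\mu^{-1}=\varepsilon^{(\mu,\beta)}x$ for $x\in U$ of degree $\beta\in Q$. The group $M/Q$ is finite.

*Example.* For $\mathfrak{sl}_2$ and $M=P$, $U^M$ contains $K_\omega$ with $K_\omega^2=K$ and $K_\omega EK_\omega^{-1}=\varepsilon E$.

**Step 1: pass to invariants.** For $U^M$-modules $X,Y$, $\mu\in M$ acts on $\mathrm{Hom}_U(X,Y)$ by $f\mapsto K_\mu fK_\mu^{-1}$. This is trivial for $\mu\in Q$, and $\mathrm{Hom}_{U^M}(X,Y)=\mathrm{Hom}_U(X,Y)^{M/Q}$. Invariants under a finite group are exact, and free $U^M$-modules are free over $U$. Taking a free resolution over $U^M$ gives, by restriction,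
$$\mathrm H^\bullet(U^M,\mathbb C)=\mathrm H^\bullet(U,\mathbb C)^{M/Q}.$$

**Step 2: see the action on cochains.** Let $\sigma=\mathrm{Ad}\,K_\mu$. Let $\mathcal P\to\mathbb C$ be a projective $U$-resolution with an invertible chain map $t$ lifting $\mathrm{id}_{\mathbb C}$ such that $t(ax)=\sigma(a)t(x)$. Then $f\mapsto f\circ t^{-1}$ induces a map on $\mathrm{Ext}_U(\mathbb C,\mathbb C)$ that does not depend on the choice of $(\mathcal P,t)$, since semilinear lifts are unique up to homotopy. On a $U^M$-resolution take $t$ to be multiplication by $K_\mu$. On the bar resolution of $U$ take $t(a_0[a_1|\cdots|a_n])=\sigma(a_0)[\sigma(a_1)|\cdots|\sigma(a_n)]$. So $\mu$ acts on $\mathrm H^\bullet(U,\mathbb C)$ through the algebra automorphism $\sigma$ of $U$. This preserves $I$ and $J$, hence acts by algebra automorphisms on the whole spectral sequence (1), commuting with all $d_s$.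

**Step 3: the action is trivial.** The $z_j$ have $Q$-degrees in $\ell Q$, and $\varepsilon^{(\mu,\ell\beta)}=1$ for $\mu\in P$, $\beta\in Q$ since $(\mu,\beta)\in\mathbb Z$. So $M/Q$ acts trivially on $V^*$. Hence it acts trivially on $R_1=d_1(V^*)$, hence on $\mathrm H^\bullet(u,\mathbb C)=R$, which is generated by $R_1$, hence on $E_1$ and $E_\infty$. An element of finite order acting trivially on the associated graded of a finite filtration is unipotent of finite order, so in characteristic $0$ it is the identity. Thus $\mathrm H^\bullet(U^M,\mathbb C)=\mathrm H^\bullet(U,\mathbb C)$, and Theorem A applies. $\blacksquare$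

## 8. The $G$-module structure on $\mathrm H^\bullet(u,\mathbb C)$

In Theorem B, (1)⇒(2) is trivial, (4)⇒(3) is (F2), and (3)⇒(1) is Section 6. What remains is (2)⇒(4): from the Poincaré polynomial of $\mathrm H^\bullet(U,\mathbb C)$ alone we must deduce $\ell>h$. First we shall force $\mathrm H^\bullet(u,\mathbb C)$ to be $\mathbb C[\mathcal N]$ *as a $G$-algebra*. Then we compare with an Euler characteristic that can be computed for every $\ell$.

**Definition (the category $\mathcal C$).** Let $U_\zeta$, $\zeta=\varepsilon$, be Lusztig's form, generated by divided powers $E_i^{(n)},F_i^{(n)}$ and $K_i^{\pm1}$, and let $G$ be the simply connected group of $\mathfrak g$. $\mathcal C$ is the category of type-1 integrable $U_\zeta$-modules: locally finite modules with $M=\bigoplus_{\lambda\in P}M_\lambda$, where $K_i$ acts on $M_\lambda$ by $\zeta^{(\lambda,\alpha_i)}$. For $M\in\mathcal C$, $M^u$ denotes the vectors on which $u$ acts through its counit.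

**(Q1)** (Lusztig 1990.) On $\mathcal C$, the Frobenius map is a Hopf algebra map $U_\zeta\to U(\mathfrak g)$ whose kernel is generated by the augmentation ideal of $u$. Thus a rational $G$-module $V$ gives $V^{[1]}\in\mathcal C$, with weights multiplied by $\ell$. For $M\in\mathcal C$, $M^u=(M')^{[1]}$ for a rational $G$-module $M'$.

**(Q2)** (Andersen–Polo–Wen, Invent. Math. 104 (1991); Amer. J. Math. 114 (1992).) $\mathcal C$ has enough injectives, and they are injective over $u$.

**(Q3)** (Quantum Kempf vanishing: Andersen–Polo–Wen; Andersen–Paradowski 1995; Ryom-Hansen 2003; see Jantzen, *Representations of Algebraic Groups*, II.H.) The Weyl modules $\Delta(\mu)$ and induced modules $\nabla(\mu)$, $\mu\in P^+$, have characters given by Weyl's formula $\chi(\mu)$. Moreover $\mathrm{Ext}^i_{\mathcal C}(\Delta(\mu),\nabla(\nu))$ is $\mathbb C$ if $i=0$ and $\mu=\nu$, and $0$ otherwise. Also $\Delta(0)=\nabla(0)=\mathbb C$.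

*Example.* For $\mathfrak{sl}_2$, identify $P$ with $\mathbb Z$. Then $\Delta(n)$ has weights $n,n-2,\dots,-n$, and $V(1)^{[1]}$ is a two-dimensional module with weights $\pm\ell$. Its character is $\chi(\ell)-\chi(\ell-2)$.

**Step 1: $\mathrm H^i(u,\mathbb C)$ is a $G$-module, and $\mathrm{Ext}_{\mathcal C}$ sees its multiplicities.** Let $\mathbb C\to I^\bullet$ be an injective resolution in $\mathcal C$. By (Q2) it is a $u$-injective resolution, so $\mathrm H^i(u,\mathbb C)=\mathrm H^i((I^\bullet)^u)$, which by (Q1) is the twist of the rational $G$-module $\mathrm H^i((I^\bullet)')$. We regard $\mathrm H^i(u,\mathbb C)$ as this $G$-module. A map from $V^{[1]}$ to $I^n$ lands in $(I^n)^u$, so $\mathrm{Hom}_{\mathcal C}(V^{[1]},I^\bullet)=\mathrm{Hom}_G(V,(I^\bullet)')$. Rational $G$-modules are semisimple, so $\mathrm{Hom}_G(V,-)$ is exact, and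
$$\mathrm{Ext}^i_{\mathcal C}(V^{[1]},\mathbb C)=\mathrm{Hom}_G(V,\mathrm H^i(u,\mathbb C)).\tag{2}$$

**Step 2: no invariants in positive degree.** For $V=\mathbb C$, (Q3) with $\Delta(0)=\nabla(0)=\mathbb C$ gives
$$\mathrm H^p(u,\mathbb C)^G=0\qquad(p>0).\tag{3}$$

**Step 3: cup product is $G$-equivariant.** It is induced by the $U_\zeta$-maps $(I^\bullet)^u\otimes(I^\bullet)^u\to(I^\bullet\otimes I^\bullet)^u$. The complex $I^\bullet\otimes I^\bullet$ is a resolution of $\mathbb C$, and it is $u$-injective: for the finite-dimensional Hopf algebra $u$, injective and projective modules coincide, and tensoring them with any module gives modules of the same kind. A map $I^\bullet\otimes I^\bullet\to I^\bullet$ in $\mathcal C$ lifting $\mathrm{id}_{\mathbb C}$ exists by injectivity. It becomes a quasi-isomorphism on $u$-invariants, and it is compatible with $U_\zeta$. So the $G$-structures match.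

**Step 4: $G$-weights are $Q$-degrees divided by $\ell$.** The algebra $u$ is $Q$-graded. Let $B_\bullet$ be its reduced bar resolution, $B_p=u\otimes\bar u^{\otimes p}$. The modules $I^j$ are $P$-graded by weights, compatibly with $u$. Since $u$ is finite-dimensional, $\mathrm{Hom}_u(B_p,I^j)=\mathrm{Hom}_{\mathbb C}(\bar u^{\otimes p},I^j)$ is the direct sum of its subspaces of maps of degree $\theta\in P$. The quasi-isomorphisms
$$(I^\bullet)^u\to\mathrm{Tot}\,\mathrm{Hom}_u(B_\bullet,I^\bullet)\leftarrow\mathrm{Hom}_u(B_\bullet,\mathbb C)$$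
respect this grading. So the $G$-weight $\nu$ part of $\mathrm H^\bullet(u,\mathbb C)$ is the part of degree $\ell\nu$, where a cochain has degree $\theta$ if it is supported on the degree $-\theta$ part of $\bar u^{\otimes p}$.

**Step 5: the spectral sequence is $Q$-graded.** $I$ and $J$ are graded, and $G_bC^n$ is the space of all cochains on $I^{\otimes n}/F_{b+1}(I^{\otimes n})$. This is graded and finite-dimensional, being filtered with finite-dimensional quotients in weights $0,\dots,b$. So $G_bC^n$ is the direct sum of its homogeneous parts, with the same sign convention as in Step 4, and all differentials in (1) preserve degrees.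

## 9. An Euler characteristic valid for every $\ell$

**Proposition 4.** For all $\lambda\in P^+$, the spaces $\mathrm{Hom}_G(V(\lambda),\mathrm H^i(u,\mathbb C))$ are finite-dimensional, vanish for $i\gg0$, and
$$\sum_i(-1)^i\dim\mathrm{Hom}_G(V(\lambda),\mathrm H^i(u,\mathbb C))=\sum_{w\in\Gamma}\mathrm{sgn}(w)\,m_\lambda\Big(\frac{\rho-w\rho}{\ell}\Big),\tag{4}$$
where $\Gamma=\{w\in W:\rho-w\rho\in\ell P\}$, the stabilizer of the class of $\rho$ in $P/\ell P$. In particular $\Gamma$ is a subgroup of $W$.

**Step 1: finiteness.** We claim that for finite-dimensional $M\in\mathcal C$, $\mathrm{Ext}^i_{\mathcal C}(M,\mathbb C)$ is finite-dimensional and vanishes for $i\gg0$. For simple $M=L(\mu)$ use induction on $\mu$ in the dominance order; there are finitely many dominant weights below $\mu$. In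
$$0\to\mathrm{rad}\,\Delta(\mu)\to\Delta(\mu)\to L(\mu)\to0$$
the composition factors of the radical are $L(\nu)$ with $\nu<\mu$. The exact sequence
$$\mathrm{Ext}^{i-1}_{\mathcal C}(\mathrm{rad}\,\Delta(\mu),\mathbb C)\to\mathrm{Ext}^i_{\mathcal C}(L(\mu),\mathbb C)\to\mathrm{Ext}^i_{\mathcal C}(\Delta(\mu),\mathbb C)$$
together with (Q3) gives the claim for $L(\mu)$. The general case follows by induction on the length of $M$.

**Step 2: the Euler characteristic depends only on the character.** The sum $\sum_i(-1)^i\dim\mathrm{Ext}^i_{\mathcal C}(M,\nabla(0))$ is additive on short exact sequences. The class of $M$ in the Grothendieck group is determined by $\mathrm{ch}\,M=\sum_\mu a_\mu\chi(\mu)$. So it equals the same combination of the values at the $\Delta(\mu)$, which by (Q3) is $a_0$.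

**Step 3: extract $a_0$.** By Weyl's formula, $\chi(\mu)\sum_w\mathrm{sgn}(w)e^{w\rho}=\sum_w\mathrm{sgn}(w)e^{w(\mu+\rho)}$. For $\mu\in P^+$ the coefficient of $e^\rho$ here is $\delta_{\mu,0}$. So $a_0$ is the coefficient of $e^\rho$ in $\mathrm{ch}\,M\cdot\sum_w\mathrm{sgn}(w)e^{w\rho}$. For $M=V(\lambda)^{[1]}$ we have $\mathrm{ch}\,M=\sum_\nu m_\lambda(\nu)e^{\ell\nu}$, and $\ell\nu+w\rho=\rho$ means $\nu=(\rho-w\rho)/\ell\in P$. With (2) this gives (4). $\square$

*Example.* For $\mathfrak{sl}_2$, $\rho-s\rho=\alpha$ is $2\in\mathbb Z=P$, which is not divisible by the odd number $\ell\geq 3$. So $\Gamma=1$ and the right side of (4) is $m_\lambda(0)$. For $\lambda=2$ one can check it directly: the character of $V(2)^{[1]}$, with weights $\pm2\ell,0$, is $\chi(2\ell)-\chi(2\ell-2)+\chi(0)$, so $a_0=1=m_2(0)$.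

*Example.* For $\mathfrak{sl}_3$ and $\ell=3=h$, write $P=\mathbb Z^3/\mathbb Z(1,1,1)$ and $\rho=(2,1,0)$. For $w\rho=(0,2,1)$ we get $\rho-w\rho=(2,-1,-1)\equiv(3,0,0)$. For $w\rho=(1,0,2)$ we get $(1,1,-2)\equiv(3,3,0)$. So both $3$-cycles lie in $\Gamma$, with $(\rho-w\rho)/3$ equal to $\omega_1=(1,0,0)$ and $\omega_2=(1,1,0)$. The weights of $V(\omega_1)$ are the three unit vectors, so (4) for $\lambda=\omega_1$ reads $0+1+0=1$. Hence $V(\omega_1)$ occurs in some even $\mathrm H^i(u,\mathbb C)$. Its multiplicity in $\mathbb C[\mathcal N]$ is $m_{\omega_1}(0)=0$. So in this case $\mathrm H^\bullet(u,\mathbb C)$ and $\mathbb C[\mathcal N]$ are not isomorphic as $G$-modules.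

## 10. The Poincaré polynomial of $U$ forces the nilpotent cone

**Proposition 5.** If (2) of Theorem B holds, then $\mathrm H^{odd}(u,\mathbb C)=0$ and $\mathrm H^{2\bullet}(u,\mathbb C)\cong\mathbb C[\mathcal N]$ as graded $G$-algebras.

The difficulty is that the spectral sequence goes the wrong way: we know the size of the abutment and want the first page. Neither the vanishing of odd cohomology nor generation by degree $2$ is available. The way through is an induction on the degree, in which the $\xi_i$ already account for all of the allowed dimension, so that nothing else can survive. Write $\mathrm H^j(u)$ and $\mathrm H^j(U)$ for cohomology with coefficients in $\mathbb C$. The spaces $\mathrm H^j(u)$ are finite-dimensional. Assume (2).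

**Step 1: $\mathrm H^2(u)\cong\mathfrak g^*$.** All $2m_i+1\ge3$, so $\mathrm H^2(U)=0$ and $E_\infty^{2,0}=0$. A differential $d_s$ into position $(2,0)$ starts at $(1-s,s)$, so only $d_1$ from $V^*$ matters, and $0=E_\infty^{2,0}=\mathrm H^2(u)/d_1(V^*)$. With Lemma 2, $d_1:V^*\to\mathrm H^2(u)$ is an isomorphism. It respects $Q$-degrees. Those of $V$, and hence of $V^*$, are $\pm\ell\alpha$ ($\alpha>0$), once each, and $0$ with multiplicity $r$. By Section 8, Step 4, the $G$-module $\mathrm H^2(u)$ has the character of $\mathfrak g$, so $\mathrm H^2(u)\cong\mathfrak g\cong\mathfrak g^*$.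

**Step 2: set up the comparison.** Let $S=\mathrm{Sym}(\mathrm H^2(u))\cong S(\mathfrak g^*)$, and let $\mathcal J$ be the kernel of the $G$-equivariant ring map $S\to\mathrm H^\bullet(u)$, $S_n\to\mathrm H^{2n}(u)$. It exists by graded commutativity and Section 8, Step 3. Let $f_1,\dots,f_r$ be as in (F3). The image of $f_i$ is an invariant in positive degree, hence zero by (3). So
$$(f):=(f_1,\dots,f_r)\subseteq\mathcal J .$$
As in Section 6, with $y_j=d_1\eta_j$ a basis of $\mathrm H^2(u)$, $(E_1,d_1)$ is the Koszul complex of $y_1,\dots,y_N$ on $\mathrm H^\bullet(u)$, up to signs on odd classes. The map $S/(f)\to\mathrm H^\bullet(u)$ induces an algebra map from the Koszul homology of $S/(f)$ to $E_2$. By Lemma 3 that Koszul homology is $\Lambda(\xi_1,\dots,\xi_r)$. Let $T^{a,b}$ be the span in it of the monomials $\xi_{i_1}\cdots\xi_{i_b}$ with $i_1<\dots<i_b$ and $2\sum_jm_{i_j}=a$; this is its part in bidegree $(a,b)$. It is zero for $a$ odd, and $T^{a,0}=0$ for $a>0$. The images of the $\xi_i$ in $E_2^{2m_i,1}$ are permanent cycles, since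 $d_s$, $s\ge2$, sends them to negative weight. Hypothesis (2) says
$$\dim\mathrm H^p(U)=\sum_a\dim T^{a,p-a}\qquad\text{for all }p.\tag{5}$$

**Step 3: the inductive statement.** Claim$(p)$: for all $j\le p$, the map $(S/(f))^j\to\mathrm H^j(u)$ is an isomorphism, where $S_n$ is placed in degree $2n$. Claim$(2)$ holds: $\mathrm H^0(u)=\mathbb C$, $\mathrm H^1(u)=0$ by Lemma 2, $\mathrm H^2(u)=S_1$, and $(f)_1=0$. Let $p\ge3$ and assume Claim$(p-1)$.

**Step 4: what Claim$(p-1)$ says about $E_2$ and $E_\infty$.** Column $a$ of $E_2$ is the homology of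
$$\mathrm H^{a-2}(u)\otimes\Lambda^{b+1}V^*\to\mathrm H^a(u)\otimes\Lambda^bV^*\to\mathrm H^{a+2}(u)\otimes\Lambda^{b-1}V^*,$$
so it depends only on $\mathrm H^{a-2},\mathrm H^a,\mathrm H^{a+2}$ of $u$. For $a\le p-3$ these are as for $S/(f)$, so $E_2^{a,b}=T^{a,b}$. This is spanned by products of the $\xi_i$, hence consists of permanent cycles. A differential $d_s$, $s\ge2$, arriving in a column $a'\le p$ starts in column $a'-s-1\le p-3$, so it is zero. Hence:

* $E_\infty^{a,b}=T^{a,b}$ for $a\le p-3$;
* nothing in columns $\le p$ is hit by $d_s$, $s\ge2$;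
* rows $b\le1$ support no $d_s$, $s\ge2$, by weight.

**Step 5: $p=2d+1$ odd.** We must show $\mathrm H^p(u)=0$. Since $p-2$ is odd, $\mathrm H^{p-2}(u)=0$ by Claim$(p-1)$, so column $p-2$ is zero. In total degree $p$, $E_\infty$ consists of:

* $E_\infty^{p,0}=\mathrm H^p(u)$ (the only $d_1$ into it comes from column $p-2$);
* $E_\infty^{2d,1}=E_2^{2d,1}$;
* $T^{a,p-a}$ for $a\le p-3$.

To compute $E_2^{2d,1}$, note that $\mathrm H^{2d}(u)=(S/(f))_d$ and $\mathrm H^{2d-2}(u)=(S/(f))_{d-1}$. By exactness of the Koszul complex of $S$, the cokernel of $S_{d-1}\otimes\Lambda^2V^*\to S_d\otimes V^*$ is $S_{d+1}$. By right exactness, replacing $S$ by $S/(f)$ divides further by the image of $(f)_d\otimes V^*$, which is $S_1(f)_d$. So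
$$\mathrm{coker}\big((S/(f))_{d-1}\otimes\Lambda^2V^*\to(S/(f))_d\otimes V^*\big)=S_{d+1}/S_1(f)_d,$$
$$E_2^{2d,1}=\ker\big(S_{d+1}/S_1(f)_d\to\mathrm H^{2d+2}(u)\big)=\mathcal J_{d+1}/S_1(f)_d .$$
The same computation with $(S/(f))_{d+1}$ in place of $\mathrm H^{2d+2}(u)$ gives $T^{2d,1}=(f)_{d+1}/S_1(f)_d$. Now compare with (5), in which $T^{p,0}=0=T^{p-2,2}$. The terms with $a\le p-3$ cancel, and
$$\dim\mathrm H^p(u)+\dim\mathcal J_{d+1}/(f)_{d+1}=0 .$$
Both summands are nonnegative. So $\mathrm H^p(u)=0$, which is Claim$(p)$, and as a bonus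
$$\mathcal J_{d+1}=(f)_{d+1}.\tag{6}$$

**Step 6: $p=2d+2$ even, so $p\ge4$.** We must show that $(S/(f))_{d+1}\to\mathrm H^p(u)$ is bijective. It is injective by (6), obtained in the preceding odd step $p-1=2d+1\ge3$. In total degree $p$, $E_\infty$ consists of:

* $E_\infty^{p,0}=\mathrm H^p(u)/(S/(f))_{d+1}$, because the image of $d_1$ from $\mathrm H^{p-2}(u)\otimes V^*=(S/(f))_d\otimes V^*$ is the image of $S_{d+1}$, and nothing else arrives;
* $E_\infty^{p-1,1}=0$, since $\mathrm H^{p-1}(u)=0$;
* $E_\infty^{2d,2}=T^{2d,2}$. Indeed $E_2^{2d,2}$ is computed from $\mathrm H^{2d-2}$, $\mathrm H^{2d}$ and the kernel of a map into $\mathrm H^{2d+2}(u)\otimes V^*$. By injectivity of $(S/(f))_{d+1}\to\mathrm H^{2d+2}(u)$ this kernel is the same as for $S/(f)$, so $E_2^{2d,2}=T^{2d,2}$. It is spanned by products $\xi_i\xi_j$ of permanent cycles and is not hit;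
* $T^{a,p-a}$ for $a\le p-3$.

Comparison with (5), in which $T^{p,0}=0=T^{p-1,1}$, gives $\mathrm H^p(u)=(S/(f))_{d+1}$, which is Claim$(p)$.

By induction Claim$(p)$ holds for all $p$: $\mathrm H^\bullet(u)\cong S/(f)\cong\mathbb C[\mathcal N]$ as $G$-algebras, in even degrees. $\square$

## 11. The stabilizer of $\rho$ modulo $\ell P$

We finish (2)⇒(4). Assume (2).

**Step 1: a sign sum equals $1$.** By Proposition 5, the left side of (4) is the multiplicity of $V(\lambda)$ in $\mathbb C[\mathcal N]$, which is $m_\lambda(0)$ by (F3). So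
$$\sum_{w\in\Gamma}\mathrm{sgn}(w)\,m_\lambda\Big(\frac{\rho-w\rho}{\ell}\Big)=m_\lambda(0)\qquad\text{for all }\lambda\in P^+ .$$
This identity is linear in the character $\sum_\nu m_\lambda(\nu)e^\nu$, and the characters of the $V(\lambda)$ form a basis of $\mathbb Z[P]^W$. So it holds for orbit sums: for each $W$-orbit $O\subset P$,
$$\sum_{w\in\Gamma,\ (\rho-w\rho)/\ell\in O}\mathrm{sgn}(w)=\delta_{O,\{0\}} .$$
Summing over the finitely many relevant orbits,
$$\sum_{w\in\Gamma}\mathrm{sgn}(w)=1.\tag{7}$$
Suppose now that $\ell\le h$. We contradict (7).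

**Step 2: $\ell<h$.** The coroots form a root system with the same Coxeter number $h$, and the height of $\alpha^\vee$ is $\langle\rho,\alpha^\vee\rangle$. The highest coroot has height $h-1$, and the heights of positive coroots take all values $1,\dots,h-1$. So there is $\alpha>0$ with $\langle\rho,\alpha^\vee\rangle=\ell$. Then $\rho-s_\alpha\rho=\ell\alpha\in\ell P$, so $s_\alpha\in\Gamma$. A subgroup containing an element of sign $-1$ has sign sum $0$, contradicting (7).

*Example.* For $\mathfrak{sl}_4$ and $\ell=3$, the highest root $\alpha$ has $\langle\rho,\alpha^\vee\rangle=3$, so $s_\alpha\in\Gamma$.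

**Step 3: $\ell=h$.** Here $h$ is odd. The Coxeter number is $n$ in type $A_{n-1}$ and even in all other types, so $\mathfrak g=\mathfrak{sl}_n$ with $n=\ell\ge3$ odd. Write $P=\mathbb Z^n/\mathbb Z(1,\dots,1)$ and $\rho=(n-1,\dots,1,0)$. Then $w\in\Gamma$ iff $w\rho\equiv\rho+t(1,\dots,1)\pmod n$ for some $t$. The coordinates of $\rho$ run once through $\mathbb Z/n$. So $w$ is determined by $t\in\mathbb Z/n$, every $t$ occurs, and $t\mapsto w$ is an isomorphism of $\mathbb Z/n$ onto $\Gamma$, since $(1,\dots,1)$ is fixed by permutations. It is generated by an $n$-cycle. As $n$ is odd, this is an even permutation, so $\sum_{w\in\Gamma}\mathrm{sgn}(w)=n\ne1$, contradicting (7).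

Hence $\ell>h$. This proves (2)⇒(4), and with it Theorem B. $\blacksquare$
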